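# Curves parallel to a line in the affine plane in characteristic $p$

## 1. Lines, variables, and the guess that parallel curves look alike

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, $A=k[X,Y]$ and $K=k(X,Y)$. For a ring $B$ we write $B^{[1]}$, $B^{[2]}$ for polynomial rings over $B$ in one and two variables, and $A^{p^n}=\{a^{p^n}:a\in A\}$.

**Definition 1.1.** Let $F\in A$. We call $F$ a *variable* if $A=k[F,G]$ for some $G\in A$. We call $F$ a *line* if $A/(F)\cong k^{[1]}$ as $k$-algebras. A line that is not a variable is an *exotic line*.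

Every variable is a line. If $F$ is a line, the curves $F=\lambda$, $\lambda\in k$, are "parallel" to it, and the question is whether they are lines too. The first guess is yes. Over a field of characteristic zero, the Abhyankar–Moh–Suzuki theorem says that every line is a variable, and if $A=k[F,G]$ then $A/(F-\lambda)\cong k[G]$ for every $\lambda$. In characteristic $p$ exotic lines exist, so this argument is not available. Let us test the guess.

In degree one there is nothing to do. In degree two, look at the leading form of $F$. If it is a product of two non-proportional linear forms, then after a linear change of coordinates $F=XY+bX+cY+d=(X+c)(Y+b)+e$, so $A/(F)\cong k[x,y]/(xy+e)$. For $e=0$ this is not a domain, and for $e\neq0$ it has the nonconstant unit $x$; in neither case is it $k[t]$. Otherwise, after a linear change and scaling, $F=X^2+bX+cY+d$. If $c=0$, then $F$ is a product of two polynomials in $X$; so $c\ne0$ for a line, and then $A=k[X,F]$. All lines of degree two are variables, and the guess holds for them.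

Now take an exotic line,
$$F=X^{p^2}+Y^{p(p+1)}+Y .\tag{1.1}$$
(In Section 5 we check that it is not a variable.) Put $Z=X^p+Y^{p+1}$, so that $F=Z^p+Y$. For $c\in k$ consider
$$v\longmapsto\bigl(X,Y\bigr)=\bigl(v-(c^p-v^{p^2})(c-v^p),\; c^p-v^{p^2}\bigr).\tag{1.2}$$
Then $X^p=v^p-Y^p\,(c^p-v^{p^2})=v^p-Y^{p+1}$, so $Z=v^p$ and $F=v^{p^2}+Y=c^p$. Conversely, on the curve $F=c^p$ the parameter is recovered polynomially: $v=X+Y(c-Z)$. Indeed, on that curve $\bigl(X+Y(c-Z)\bigr)^p=X^p+Y^p(F-Z^p)=X^p+Y^{p+1}=Z$, so with $v:=X+Y(c-Z)$ we get $Z=v^p$, $Y=c^p-v^{p^2}$ and $X=v-Y(c-v^p)$ in $A/(F-c^p)$. Hence $A/(F-c^p)$ is generated by $v$, and (1.2) gives a map $A/(F-c^p)\to k[v]$ inverse to this. Every curve $F=\lambda$ is a line, and again the guess holds.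

The test tells more. The parametrization depends polynomially on $c=\lambda^{1/p}$. With $s=F^{1/p}$ in place of $c$, the same computation gives
$$A[s]=k[s,v],\qquad v=X+Y(s-Z),\quad Z=v^p,\quad Y=s^p-v^{p^2},\quad X=v-Y(s-v^p).\tag{1.3}$$
So after adjoining a $p$-th root of $F$, the polynomial $F$ becomes the $p$-th power of a variable. This is the shape of the general answer. Write $s_i:=F^{1/p^i}$, taken in the perfect closure of $K$ (the field obtained by adjoining all $p$-power roots); so $s_0=F$ and $s_i^p=s_{i-1}$.

**Theorem 1.** Let $F\in A$ be a line. Then there are $n\ge0$ and $v\in A[s_n]$ such that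
$$A[s_n]=k[s_n,v]\cong k^{[2]} .$$
Consequently:

* (a) $A/(F-\lambda)\cong k^{[1]}$ for every $\lambda\in k$;
* (b) $F\notin A^p$ and $A^{p^n}[F]=k[F,v^{p^n}]$ with $v^{p^n}\in A$.

The question is posed in Daniel Daigle, "Generally rational polynomials in two variables", arXiv:1307.3752 (2013), in the following form. A result of Ganong says that for $F\in A$ these are equivalent: (1) $F-\lambda$ is a line for all $\lambda\in k$; (2) $F-\lambda$ is a line for almost all $\lambda\in k$; (3) $F\notin A^p$ and $A^{p^n}[F]=k[F,G]$ for some $n\in\mathbb N$ and $G\in A$. Must every line satisfy (1)–(3)? By Theorem 1, yes: if $F$ is a line, then $F-\lambda$ is a line for every $\lambda\in k$. The proof does not use Ganong's equivalence.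

**The first assertion implies (a) and (b).** As $A/(F)$ is a domain, $F$ is irreducible, so $F\notin A^p$. If $F=g^p$ with $g\in K$, then $g$ is integral over the normal ring $A$, so $g\in A$, which is impossible; hence $F\notin K^p$. Therefore $T^{p^n}-F$ is irreducible over $K$, and, being monic, it generates the kernel of $A[T]\to A[s_n]$. So
$$A[s_n]=A[T]/(T^{p^n}-F),\qquad [K(s_n):K]=p^n.\tag{1.4}$$
For $c\in k$ we get $A/(F-c^{p^n})=A[s_n]/(s_n-c)=k[s_n,v]/(s_n-c)\cong k^{[1]}$, and every $\lambda\in k$ is some $c^{p^n}$. This is (a). Raising $A[s_n]=k[s_n,v]$ to the $p^n$-th power, with $k^{p^n}=k$, gives $A^{p^n}[F]=k[F,v^{p^n}]$, which is (b). $\square$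

From now on **$F$ is a line**, $f:\mathbb A^2\to\mathbb A^1$ is the map given by $F$, $F_\lambda=f^{-1}(\lambda)$, so $F_0\cong\mathbb A^1$, and $F_{\bar\eta}$ is the geometric generic fibre.

## 2. An Euler characteristic count, and what it cannot see

To compare $F_0$ with the other fibres, a sensible first attempt is topological. We know $\mathbb A^2$ and we know $F_0$. An Euler characteristic count should limit how far the general fibre can differ from $F_0$. Let us carry it out.

Fix a prime $\ell\ne p$ and put $\Lambda=\mathbb Z/\ell$. We use these standard facts.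

* The sheaves $R^jf_!\Lambda$ are constructible, with stalk $H^j_c(F_x,\Lambda)$ at a geometric point $x$.
* For a curve $C$ of pure dimension one over an algebraically closed field of characteristic $p$, $H^j_c(C,\Lambda)=0$ for $j>2$, $\dim H^2_c(C,\Lambda)$ is the number of irreducible components, and $H^0_c(C,\Lambda)=0$ if $C$ is affine. Moreover $H^i_c(\mathbb A^n,\Lambda)=0$ for $i\neq 2n$, and $\dim H_c^{2n}(\mathbb A^n,\Lambda)=1$.
* Let $\mathcal G$ be a constructible sheaf of $\Lambda$-modules on $\mathbb A^1$ with generic stalk $V$ of dimension $r$. For each point $x$ of $\mathbb P^1$, the inertia group at $x$ acts on $V$, and it has a largest pro-$p$ subgroup, the *wild inertia group* at $x$. The *Swan conductor* $\mathrm{Sw}_x\ge0$ of $V$ at $x$ is an integer that vanishes if and only if wild inertia at $x$ acts trivially on $V$. The Grothendieck–Ogg–Shafarevich formula says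
$$\chi_c(\mathbb A^1,\mathcal G)=r-\sum_{x\in\mathbb A^1}\bigl(r-\dim\mathcal G_x+\mathrm{Sw}_x\bigr)-\mathrm{Sw}_\infty .\tag{2.1}$$

**Example.** Let $\pi:\mathbb A^1\to\mathbb A^1$, $T\mapsto T^p-T$, a Galois étale cover with group $\mathbb Z/p$, and $\mathcal L=\pi_*\Lambda/\Lambda$, locally constant of rank $p-1$. Since $\chi_c(\mathbb A^1,\pi_*\Lambda)=\chi_c(\mathbb A^1,\Lambda)=1$, we have $\chi_c(\mathbb A^1,\mathcal L)=0$, and (2.1) reads $0=(p-1)-\mathrm{Sw}_\infty$. So $\mathrm{Sw}_\infty=p-1$: the ramification at infinity is wild.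

Put $\mathcal G=R^1f_!\Lambda$, $V=H^1_c(F_{\bar\eta},\Lambda)$ and $r=\dim V$. Let $P_w$ be the wild inertia group at $\lambda=0$.

**Proposition 2.**

* (i) For every $x\in\mathbb A^1(k)$ the map $\mathcal G_x\to\mathcal G_{\bar\eta_x}$ from the stalk at $x$ to the generic stalk is injective.
* (ii) $P_w$ acts trivially on $V$.
* (iii) There is an injection $H^0_c(\mathbb A^1,R^2f_!\Lambda)\hookrightarrow H^2_c(\mathbb A^1,\mathcal G)$.

**Step 1: use the known cohomology of $\mathbb A^2$.** The fibres of $f$ are affine curves, so $R^jf_!\Lambda=0$ for $j\ne1,2$. In the Leray spectral sequence $E_2^{i,j}=H^i_c(\mathbb A^1,R^jf_!\Lambda)\Rightarrow H^{i+j}_c(\mathbb A^2,\Lambda)$ we have $0\le i\le2$ and $j\in\{1,2\}$, so the only possibly nonzero differential is $d_2:E_2^{0,2}\to E_2^{2,1}$. The abutment vanishes in degrees $1,2,3$. In degree $1$ this gives $E_2^{0,1}=0$; in degree $2$ it gives $E_2^{1,1}=0$ and $\ker d_2=0$. That is,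
$$H^0_c(\mathbb A^1,\mathcal G)=0,\qquad H^1_c(\mathbb A^1,\mathcal G)=0,\qquad d_2:H^0_c(\mathbb A^1,R^2f_!\Lambda)\hookrightarrow H^2_c(\mathbb A^1,\mathcal G).\tag{2.2}$$
This is (iii).

**Step 2: compare special and generic stalks.** An element of the kernel of $\mathcal G_x\to\mathcal G_{\bar\eta_x}$ is the germ at $x$ of a section that vanishes off $x$, after shrinking. It extends by zero to a section of $\mathcal G$ on $\mathbb A^1$ with support in $\{x\}$, i.e. to an element of $H^0_c(\mathbb A^1,\mathcal G)=0$. This is (i). In particular $r-\dim\mathcal G_x\ge0$ for all $x$.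

**Step 3: count.** By (2.2), $\chi_c(\mathbb A^1,\mathcal G)=\dim H^2_c(\mathbb A^1,\mathcal G)\ge0$. In (2.1) all subtracted terms are nonnegative. At $x=0$ we have $\mathcal G_0=H^1_c(F_0,\Lambda)=H^1_c(\mathbb A^1,\Lambda)=0$, so the term there is $r+\mathrm{Sw}_0$. Therefore
$$0\le r-(r+\mathrm{Sw}_0)-(\text{nonnegative terms}),\tag{2.3}$$
and $\mathrm{Sw}_0=0$, which is (ii). $\square$

We hoped for $V=0$, and (2.3) shows exactly where the count stops: the number $r$ cancels. No bookkeeping can repair this, because the count used about $F_0$ only that $H^1_c(F_0,\Lambda)=0$. Take $p\ge5$ and $Y^2-X^3$ in place of $F$. The zero fibre is the image of $t\mapsto(t^2,t^3)$, a finite birational bijection from $\mathbb A^1$, so its $H^1_c$ vanishes and the argument applies word for word. But the fibre over $\lambda\neq0$ is an elliptic curve minus one point, so here $r=2$.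

What the count does give is (ii): *all* of $V$ is fixed by $P_w$. The plan is now to prove the opposite, that *nothing* in $V$ except $0$ is fixed by $P_w$; then $V=0$. The space $V^{P_w}$ is the part of $V$ seen after adjoining only the roots $\lambda^{1/m}$ with $p\nmid m$, and it can be computed from a suitable compactification of $F_0$. There the smoothness of $F_0$, together with the geometry at infinity, will enter. Sections 3–7 carry this out.

## 3. The function field of the plane over $k(F)$

**Definition 3.1.** A field extension $K/k_0$ is *regular* if it is separable and $k_0$ is algebraically closed in $K$. Then $K\otimes_{k_0}k_1$ is a domain for every field $k_1\supset k_0$, and a field if $k_1/k_0$ is algebraic.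

For example $k(X,Y)$ is not regular over $k(X^2)$ when $p\neq2$ (not algebraically closed) and not over $k(X^p)$ (not separable). We recall MacLane's criterion: $K/k_0$ is separable if and only if $K$ and $k_0^{1/p}$ are linearly disjoint over $k_0$.

**Proposition 3.** $K/k(F)$ is regular. Hence the generic fibre of $f$ is geometrically integral.

**Step 1: $k(F)$ is algebraically closed in $K$.** Let $M$ be the algebraic closure of $k(F)$ in $K$, a finite extension of $k(F)$, and $B$ the integral closure of $k[F]$ in $M$. As $A$ is normal, $B\subset A$, so $B^*=k^*$. On a general straight line in $\mathbb A^2$ the function $F$ is not constant, so this line maps dominantly to the smooth affine curve $\operatorname{Spec}B$; thus $M$ embeds over $k$ in some $k(t)$, and $M=k(w)$ by Lüroth's theorem. So $\operatorname{Spec}B$ is $\mathbb P^1$ minus a nonempty finite set, and this set is one point because $B^*=k^*$. Hence $B=k[\varphi]$, and $F=h(\varphi)=c\prod_j(\varphi-a_j)$. The $\varphi-a_j$ are nonconstant, so they are nonunits of $A$. Since $F$ is irreducible, $\deg h=1$, and $M=k(F)$.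

**Step 2: separability.** The field $k(F)^{1/p}=k(F^{1/p})$ has basis $1,F^{1/p},\dots,F^{(p-1)/p}$ over $k(F)$. It is linearly disjoint from $K$ if and only if $[K(F^{1/p}):K]=p$, i.e. $F\notin K^p$, which we know. By MacLane's criterion $K/k(F)$ is separable.

The last assertion holds because $A\otimes_{k[F]}\overline{k(F)}$ is a subring of the domain $K\otimes_{k(F)}\overline{k(F)}$. $\square$

## 4. The tree at infinity has one curve outside the fibre over $\infty$

We compactify. Let $S=S_h\to\dots\to S_1\to S_0=\mathbb P^2$ be the minimal resolution of the indeterminacies of $F:\mathbb P^2\dashrightarrow\mathbb P^1$: each $S_{i+1}\to S_i$ blows up a point $p_{i+1}\in S_i$ at which the map is still indeterminate, with exceptional curve $E_{i+1}$, and we go on until $F$ extends to a morphism $\bar f:S\to\mathbb P^1$. Proper transforms keep their names. Let $L$ be the line at infinity, $D^{(i)}=S_i\setminus\mathbb A^2$, $D=D^{(h)}$.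

Each $D^{(i)}$ is a tree of $\mathbb P^1$'s with simple normal crossings (SNC): this is true for $L$ and is preserved by blowing up a point of the boundary. The components of $D$ form a basis of $\operatorname{Pic}S$, and the intersection form on $\operatorname{Pic}S$ is unimodular. By Proposition 3, $\bar f_*\mathcal O_S=\mathcal O_{\mathbb P^1}$, so the fibres of $\bar f$ are connected. Put $P=\bar f^{-1}(\infty)_{red}$. It lies in $D$, contains $L$ (where $F$ has a pole), and is connected, so it is a subtree of $D$. A component of $D$ is *horizontal* if $\bar f$ is not constant on it.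

**Example.** For $F=X$ the only base point is the point of $L$ through which all lines $X=\lambda$ pass. One blow-up resolves it. Here $D=L\cup E_1$, $L^2=0$, $E_1^2=-1$, the determinant of the form is $0\cdot(-1)-1=-1$, $P=L$, and $E_1$ is horizontal, mapped isomorphically to $\mathbb P^1$.

Let $\bar F_0$ be the closure of $F_0$ in $S$. As $F_0\cong\mathbb A^1$ has one place at infinity, $\bar F_0\cap D$ is one point $z$, and $\bar F_0$ is unibranch there.

**Proposition 4.** There is exactly one horizontal component $E$, and $D=P\cup E$. Moreover $\bar f^*(0)=\bar F_0$ with multiplicity one, $E\cap\bar F_0=\{z\}$, $z\notin P$, and with $q=\deg(\bar f|_E)=(E\cdot\bar F_0)_z$ there is a coordinate $u$ on $E$ with $u(z)=0$, $u(E\cap P)=\infty$ and $\bar f|_E=c\,u^q$, $c\in k^*$.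

**Step 1: there is a horizontal component.** Otherwise $\bar f$ is constant on the connected set $D$, so $\bar f(D)=\infty$ and $D=P=\bar f^{-1}(\infty)$. Then $f$ is proper with affine curves as fibres, which is impossible.

**Step 2: there is only one.** Every horizontal component maps onto $\mathbb P^1$, so it meets $P$; since $D$ is a tree and $P$ is connected, it meets exactly one component of $P$, in one point. Call *cluster* a connected component of the union of those components of $D$ that lie in $\bar f^{-1}(0)$. In $D$ a cluster is adjacent only to horizontal components, because different fibres are disjoint. It is adjacent to at most one of them; two would give a cycle through $P$. The fibre $\bar f^{-1}(0)$ is the union of $\bar F_0$ and the clusters, and it is connected, so every cluster meets $\bar F_0$, and this can only happen at $z$. As clusters are disjoint, there is at most one.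

Suppose $E\neq E'$ are horizontal. Both meet $\bar f^{-1}(0)$. If there is no cluster, they meet $\bar F_0$, at $z$; so $z\in E\cap E'$, and $E,E'$ together with $P$ give a cycle, a contradiction. If there is a cluster, one of the two, say $E'$, is not adjacent to it. Then $E'$ meets $\bar f^{-1}(0)$ in a point of $\bar F_0\cap D=\{z\}$, but $z$ lies on the cluster, a contradiction. Call the unique horizontal component $E$.

**Step 3: locate $E$ and bound self-intersections.** We claim that an exceptional curve $E_i$ none of whose points is blown up later is horizontal. Otherwise, near $E_i\subset S_i$ the map is a morphism that is constant on $E_i$; in a coordinate of $\mathbb P^1$ finite at that value it is a regular function near $E_i$. This function extends over the smooth point $p_i$ of $S_{i-1}$, so the map was already a morphism near $p_i$, a contradiction. In particular $E_h$ is horizontal, so $E=E_h$. (Here $h\geq1$, since $L$ is not horizontal.)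

For $i<h$ the surface $S_i$ has only one point of indeterminacy: over each such point, the last curve created is horizontal. Therefore $p_{i+1}\in E_i$ for $1\le i<h$; otherwise all later blow-ups lie over $p_{i+1}\notin E_i$, no point of $E_i$ is blown up later, and $E_i\ne E_h$ would be horizontal. So
$$E_i^2\le-2\ \text{ in } S\quad\text{for }1\le i<h.\tag{4.1}$$

**Step 4: $D=P\cup E$.** Let $Q$ be the set of components of $D$ outside $P$ and different from $E$; they lie in fibres over finite points. Suppose $Q\ne\emptyset$ and let $j$ be minimal with $E_j\in Q$. For $j\le i\le h-1$ every component of $D^{(i)}$ is of $P$-type or of $Q$-type (according to its proper transform in $S$), and both types occur: $L$ and $E_j$. At a point where a $P$-type and a $Q$-type component meet, the map is indeterminate, since it is $\infty$ along one curve and a finite constant along the other. By Step 3 this point is $p_{i+1}$. As $D^{(i)}$ is connected, there is exactly one edge between the $P$-part and the $Q$-part of the tree $D^{(i)}$, and $p_{i+1}$ is that node.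

By induction on $i$, the $Q$-part is a path, and the edge to the $P$-part starts at an end vertex of it. For $i=j$ the $Q$-part is the single vertex $E_j$. Blowing up the node inserts a vertex into the edge. This vertex is of $P$-type (the $Q$-part does not change), or of $Q$-type (it becomes the new end of the path), or, for $i+1=h$, it is $E$.

So in $S$, $Q$ is a chain of curves with self-intersections $-a_1,\dots,-a_r$, $a_i\ge2$ by (4.1). The absolute value of its determinant is $d_r$, where $d_0=1$, $d_1=a_1$, $d_i=a_id_{i-1}-d_{i-2}$. From $d_i-d_{i-1}\ge d_{i-1}-d_{i-2}\ge\dots\ge d_1-d_0\ge1$ we get $|\det Q|\ge2$.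

On the other hand, $E$ is joined by one edge to $P$, at a component $D_1$, and by one edge to $Q$, at $Q_1$; and $P,Q$ are disjoint. For symmetric blocks one has the polynomial identity
$$\det\begin{pmatrix}e&a^T&b^T\\a&P&0\\b&0&Q\end{pmatrix}=e\det P\det Q-a^T\!\operatorname{adj}(P)\,a\,\det Q-\det P\;b^T\!\operatorname{adj}(Q)\,b ,$$
clear when $P,Q$ are invertible. With $a,b$ the unit vectors at $D_1$ and $Q_1$ it gives
$$\pm1=\det D=E^2\det P\det Q-\det(P\smallsetminus D_1)\det Q-\det P\det(Q\smallsetminus Q_1).$$
Write $\bar f^*(\infty)=\sum N_iD_i$, the sum over the components of $P$. Since $\bar f^*(\infty)\cdot D_i=0$ for all $D_i\subset P$, the matrix of $P$ has a nonzero kernel vector and $\det P=0$. So $\pm1=-\det(P\smallsetminus D_1)\det Q$, hence $|\det Q|=1$, a contradiction. Thus $Q=\emptyset$.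

**Step 5: read off the situation at $z$.** No component of $D$ lies over $0$, so $\bar f^{-1}(0)=\bar F_0$, with multiplicity one because $F$ is irreducible. Since $E$ meets $\bar f^{-1}(0)$, and only in points of $\bar F_0\cap D=\{z\}$, we have $E\cap\bar F_0=\{z\}$; and $z\notin P$ since $\bar f(z)=0$. So $q=E\cdot\bar f^*(0)=(E\cdot\bar F_0)_z$. Finally $\bar f|_E$ has its only pole at the one point $E\cap P$ and its only zero at $z$, so it is $c\,u^q$. $\square$

## 5. The horizontal curve is purely inseparable over the base

**Proposition 5.** $q=p^e$ for some $e\ge0$. Consequently $E_{\bar\eta}$ is a single point, $\bar C:=S_{\bar\eta}$ is irreducible, it is the union of $F_{\bar\eta}$ and one point, and, equivariantly for the Galois group of $k(F)$,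
$$V=H^1_c(F_{\bar\eta},\Lambda)\cong H^1(\bar C,\Lambda).\tag{5.1}$$

**Step 1: divisibility of the fibre at infinity.** The class $\bar f^*(\infty)=\sum N_iD_i$ has intersection number $0$ with each $D_i\subset P$, and $q$ with $E$; these curves form a basis of $\operatorname{Pic}S$. So $x\mapsto\frac1q(\bar f^*(\infty)\cdot x)$ is an integral linear form on $\operatorname{Pic}S$. By unimodularity it is the product with some $y\in\operatorname{Pic}S$, and $qy=\bar f^*(\infty)$. As the $D_i$ and $E$ form a basis, $q\mid N_i$ for all $i$.

**Step 2: an étale cover near $P$.** Write $q=p^em$ with $p\nmid m$; we want $m=1$. Let $w^m=F$. By Proposition 3, $K(w)=K\otimes_{k(F)}k(w)$ is a field, regular over $k(w)$. Let $S'$ be the normalization of $S$ in $K(w)$. It maps to the normalization $\mathbb P^1_w$ of $\mathbb P^1$ in $k(w)$, with connected fibres (Stein factorization, since $k(w)$ is algebraically closed in $K(w)$). Near a point of $P$, with local ring $\mathcal O$, we have $F^{-1}=\epsilon g^m$ with a unit $\epsilon$, because $m\mid N_i$ for all $i$. Then $\omega=(wg)^{-1}$ satisfies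 $\omega^m=F^{-1}g^{-m}=\epsilon$ and generates $K(w)$ over $K$. The ring $\mathcal O[T]/(T^m-\epsilon)$ is étale over $\mathcal O$, hence normal, with fraction field $K(w)$; so it is the normalization of $\mathcal O$. Thus $S'\to S$ is étale of degree $m$ near $P$.

**Step 3: the cover of $P$ is trivial.** Restrict it to $P$. Over each component it is $m$ disjoint copies, because $\mathbb P^1$ is simply connected. Over each node there are $m$ points, each joining one copy of one component with one copy of the other. Since the dual graph of $P$ is a tree, we may number the copies consistently, starting from one component and moving along the tree; the preimage of $P$ is $m$ disjoint copies of $P$. As $w=\infty$ is the only point of $\mathbb P^1_w$ over $F=\infty$, this preimage is the fibre over $w=\infty$, which is connected. So $m=1$.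

**Step 4: consequences.** By Proposition 4, $E\to\mathbb P^1$ is $u\mapsto cu^{p^e}$, which is purely inseparable; so $E_{\bar\eta}$ is one point. Since $P$ does not meet the generic fibre, $\bar C$ is $F_{\bar\eta}$ together with this point, and it is irreducible because $F_{\bar\eta}$ is. In the exact sequence
$$H^0(\bar C)\to H^0(\mathrm{pt})\to H^1_c(F_{\bar\eta})\to H^1(\bar C)\to H^1(\mathrm{pt})=0$$
the first map is an isomorphism, which gives (5.1). $\square$

**Example.** For the $F$ of (1.1) we find $q=p$. With $Z=X^p+Y^{p+1}$ we have $Y=F-Z^p$, so $A\otimes_{k[F]}k(F)=k(F)[X,Z]$ with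
$$X^p=Z-(F-Z^p)^{p+1}=Z-F^{p+1}+F^pZ^p+FZ^{p^2}-Z^{p^2+p}.$$
Put $U=X+Z^{p+1}-FZ$; then $U^p=FZ^{p^2}+Z-F^{p+1}$. With $t=1/Z$, $w=U/Z^p$ this becomes $w^p=F+t^{p^2-1}-F^{p+1}t^{p^2}$. As a polynomial in $w$ over $k(F)[t]$ this relation is monic, and modulo $t$ it is the irreducible polynomial $w^p-F$; so it is irreducible, and in the ring it defines, $t$ generates a maximal ideal with residue field $k(F^{1/p})$. The local ring there is a discrete valuation ring (DVR) of $K$ over $k(F)$, and it does not contain $Z\in A$. Since $S$ is smooth, $S_\eta$ is a regular complete curve, so this DVR is the local ring of its point outside the affine plane, $E_\eta$; its residue field has degree $q$ over $k(F)$, and so $q=p$. If $F$ were a variable, $A=k[F,G]$, then the only such valuation ring would be the one at $G=\infty$ on $k(F)[G]$, with residue field $k(F)$. So $F$ is exotic.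

## 6. Resolving the point $z$: multiplicities up to powers of $p$

For an integer $m\ge1$ let $m'$ denote its prime-to-$p$ part: $m=p^\nu m'$ with $p\nmid m'$ (for $p=2$, $12'=3$). The space $V^{P_w}$ will be computed on a blow-up of $S$ over $z$ on which the fibre over $0$ has SNC support, and only the numbers $M'$ will enter, for $M$ the multiplicities in that fibre. This section does the count. The point is that $q$ is a power of $p$.

**Lemma 6.** If $q=1$, then $\bar F_0\cong\mathbb P^1$ is smooth. If $q>1$, there is a sequence of point blow-ups $\tilde S\to S$ over $z$ such that, with $\tilde f:\tilde S\to\mathbb P^1$ the induced morphism, $\tilde f^*(0)=\tilde F_0+\sum_C M(C)\,C$ has SNC support (where $\tilde F_0$ is the proper transform of $\bar F_0$ and the $C$ are exceptional curves), $\tilde F_0$ minus the other components is $\cong\mathbb A^1$, and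
$$\sum_C M(C)'\,\chi(C^\circ)=1,\qquad C^\circ=C\setminus(\text{other components of }\tilde f^{-1}(0)).\tag{6.1}$$

Note that $E$ is not a component of $\tilde f^{-1}(0)$.

**Example.** Let $p=2$ and consider the germ $w^2=t^3$ at the origin with $E=\{t=0\}$; so $q=2$. The usual three blow-ups give a chain $E,C_2,C_6,C_3$ in which $C_M$ has multiplicity $M$ in the divisor of $w^2-t^3$, and the branch meets $C_6$. Now $\chi(C_2^\circ)=1$ since $E$ is not removed, $\chi(C_3^\circ)=1$, and $\chi(C_6^\circ)=2-3=-1$. The sum (6.1) is $2'+3'-6'=1+3-3=1$. Without the primes it would be $2+3-6=-1$.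

*Proof of Lemma 6.* If $q=(E\cdot\bar F_0)_z=1$, then $\bar F_0$ is smooth at $z$, and elsewhere it is $F_0\cong\mathbb A^1$. Let $q>1$. Let $\varepsilon$ be a uniformizer of the unique branch of $\bar F_0$ at $z$, and write $\operatorname{ord}=\operatorname{ord}_\varepsilon$ for orders along the branch and its transforms.

**Step 1: set up an induction in stages.** At stage $j\geq0$ we have a point $z_j$ on the transform of $\bar F_0$ and a smooth curve $R_j\ni z_j$ with local equation $x=0$, such that no component of the fibre over $0$ passes through $z_j$ except the transform of $\bar F_0$ and possibly $R_j$. The function $F$ has multiplicity $M_j$ along $R_j$, and $q_j=\operatorname{ord}x$ is a power of $p$. We start with $R_0=E$, $M_0=0$, $q_0=q$, $z_0=z$. If $q_j=1$, the branch is smooth and transversal to $R_j$, and we stop.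

**Step 2: choose a good second coordinate.** Let $q_j>1$. We claim that there is $y$ such that $(x,y)$ are regular parameters at $z_j$ and $\beta=\operatorname{ord}y$ is finite and not divisible by $q_j$. Start with any $y$ completing $x$. If $\beta=cq_j$, then $c\ge1$, and for a suitable $\xi\in k^*$ the leading terms of $y$ and $\xi x^c$ along the branch agree; replace $y$ by $y-\xi x^c$, which has larger order. If this never ended, or if $y$ vanished on the branch at some moment, there would be a formal $y_\infty=y-\sum_i\xi_ix^{c_i}$ vanishing on the branch. Then the branch would be the smooth germ $\{y_\infty=0\}$, with $x$ as uniformizer, so $q_j=1$, a contradiction.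

Let $G=\{y=0\}$, an auxiliary curve, and
$$g=\gcd(q_j,\beta),\qquad a=q_j/g>1\ (\text{a power of }p),\qquad b=\beta/g .$$

**Step 3: follow the branch through the corners.** Blow up $z_j=R_j\cap G$. Then, as long as the branch passes through an intersection point (a *corner*) of two curves among $R_j$, $G$ and the new curves of this stage, blow up that corner. To a curve $C$ attach $(w_x,w_y)=(\operatorname{ord}_Cx,\operatorname{ord}_Cy)$; so $R_j\leftrightarrow(1,0)$ and $G\leftrightarrow(0,1)$. Order the curves from $R_j$ to $G$. Blowing up the corner of $C_1,C_2$ with vectors $u_1,u_2$ gives a curve with vector $u_1+u_2$, because near the corner the divisors of $x$ and $y$ are supported on $C_1\cup C_2$. Since $\det\bigl((1,0),(0,1)\bigr)=1$, adjacent vectors always satisfy $\det(u_1,u_2)=1$.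

If the branch passes through the corner of $C_1,C_2$ with $o_i=(C_i\cdot\text{branch})>0$, then $\operatorname{ord}x$ and $\operatorname{ord}y$ give
$$(q_j,\beta)=o_1u_1+o_2u_2.\tag{6.2}$$
The multiplicity of the branch at the corner is $\min(o_1,o_2)$, which is its intersection number with the new curve, while its intersection numbers with $C_1,C_2$ drop by $\min(o_1,o_2)$. If $o_1>o_2$, the branch passes through the corner of $C_1$ and the new curve with orders $(o_1-o_2,o_2)$; if $o_1<o_2$, through the corner of the new curve and $C_2$ with orders $(o_1,o_2-o_1)$. As in Euclid's algorithm, after finitely many steps $o_1=o_2$. Then $(q_j,\beta)=o_1(u_1+u_2)$ with $u_1+u_2$ primitive, so $o_1=o_2=g$, and the new curve has vector $(a,b)$. Call it $R_{j+1}$. The branch now passes through a non-corner point $z_{j+1}\in R_{j+1}$ with $(R_{j+1}\cdot\text{branch})=g=:q_{j+1}$. So $q_{j+1}<q_j$ is a power of $p$, and the data of Step 1 hold for $j+1$. The procedure ends because the $q_j$ decrease.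

**Step 4: compute the multiplicities.** We claim that for every curve $C$ of stage $j$
$$M(C)=M_jw_x+\min(q_jw_y,\beta w_x).\tag{6.3}$$
It holds for $R_j$ (value $M_j$) and for $G$ (value $0$). Near the corner of $C_1,C_2$ the divisor of $F$ is $M(C_1)C_1+M(C_2)C_2+\text{branch}$, so along the new curve $F$ has multiplicity $M(C_1)+M(C_2)+\min(o_1,o_2)$. Write $u_i=(w_{x,i},w_{y,i})$. By (6.2) and $\det(u_1,u_2)=1$,
$$\beta w_{x,1}-q_jw_{y,1}=\det\bigl(u_1,(q_j,\beta)\bigr)=o_2>0,\qquad q_jw_{y,2}-\beta w_{x,2}=\det\bigl((q_j,\beta),u_2\bigr)=o_1>0 .$$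
So the minimum in (6.3) is $q_jw_{y,1}$ for $u_1$ and $\beta w_{x,2}$ for $u_2$. For $u_1+u_2$, adding the two relations, $\beta w_x-q_jw_y=o_2-o_1$. If $o_1\le o_2$ the minimum is $q_j(w_{y,1}+w_{y,2})$, and
$$q_j(w_{y,1}+w_{y,2})-\bigl(q_jw_{y,1}+\beta w_{x,2}\bigr)=q_jw_{y,2}-\beta w_{x,2}=o_1=\min(o_1,o_2).$$
If $o_1\ge o_2$ the minimum is $\beta(w_{x,1}+w_{x,2})$, and the difference is $\beta w_{x,1}-q_jw_{y,1}=o_2=\min(o_1,o_2)$. Since $M_jw_x$ is additive, (6.3) follows by induction.

**Step 5: sum over one stage.** The curves of stage $j$ form a chain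
$$R_j,\;c_1,\dots,c_s,\;R_{j+1},\;c'_1,\dots,c'_t,\;G,$$
with slopes $w_y/w_x$ increasing. We count $c_1,\dots,c_s,R_{j+1},c_1',\dots,c'_t$ as belonging to stage $j$.

* We have $t\ge1$; otherwise $1=\det\bigl((a,b),(0,1)\bigr)=a$. The curve $c'_t$ is adjacent to $G$, so its $w_x=\det\bigl((w_x,w_y),(0,1)\bigr)=1$, and its slope is greater than $b/a=\beta/q_j$. By (6.3), $M(c'_t)=M_j+\beta$. It has one neighbour in the fibre, so $\chi(c_t'^{\,\circ})=1$.
* By (6.3), $M(R_{j+1})=aM_j+a\beta=a(M_j+\beta)$, and as $a$ is a power of $p$, $M(R_{j+1})'=(M_j+\beta)'$. In the fibre $R_{j+1}$ has one neighbour on the $G$-side, one at $z_{j+1}$ (a curve of the next stage, or $\tilde F_0$), and one on the $R_j$-side, unless $j=0$ and $s=0$, when that neighbour is $E$. So $\chi(R_{j+1}^\circ)=-1$, or $0$ if $j=s=0$.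
* All other curves of the stage have two neighbours in the fibre and $\chi=0$, except $c_1$ in the case $j=0$, $s\ge1$, which is adjacent to $E$. For it $w_y=\det\bigl((1,0),(w_x,w_y)\bigr)=1$ and the slope is less than $\beta/q$, so $M(c_1)=q=p^e$, $M(c_1)'=1$, and $\chi(c_1^\circ)=1$.

A stage $j\ge1$ contributes $(M_j+\beta)'-(M_j+\beta)'=0$ to (6.1). Stage $0$ contributes $\beta'-\beta'+1=1$ if $s\ge1$. If $s=0$ in stage $0$, then $R_1$ is adjacent to $E$, so $b=\det\bigl((1,0),(a,b)\bigr)=1$, $\beta=g$ is a power of $p$, and the contribution is $\beta'=1$. The total is $1$.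

**Step 6: the final fibre.** At the end $\tilde F_0$ is smooth, meets the other components in one point only, transversally, and its complement there is $F_0\cong\mathbb A^1$. All other crossings are corners. So the support is SNC. $\square$

## 7. Tame nearby cycles, and $V^{P_w}=0$

Let $\mathcal O_0$ be the strict henselization of $\mathbb A^1$ at $0$, with uniformizer $\lambda$ (whose pullback to $S$ is $F$), and $\kappa$ its fraction field. Let $I=\operatorname{Gal}(\kappa^{sep}/\kappa)$. The fixed field of $P_w\subset I$ is the *tame* extension $\kappa_t=\bigcup_{p\nmid m}\kappa(\lambda^{1/m})$, with $\operatorname{Gal}(\kappa_t/\kappa)=\hat{\mathbb Z}'(1)$, where $\hat{\mathbb Z}'=\prod_{\ell'\ne p}\mathbb Z_{\ell'}$. For example, the roots of $T^p-T=\lambda^{-1}$ generate an extension of degree $p$ that is not contained in $\kappa_t$. Put $\eta_t=\operatorname{Spec}\kappa_t$.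

We use two facts on a strict localization $X$ of a smooth surface over $k$ at a closed point. First, for $p\nmid m$ every unit of $X$ has an $m$-th root. Second, cohomological purity: if $y_1,\dots,y_r$ ($r\le2$) are part of a system of regular parameters, then $H^*(X[1/(y_1\cdots y_r)],\Lambda)$ is the exterior algebra on the *Kummer classes* $[y_1],\dots,[y_r]$ in $H^1$; here $[y]$ is the class of the cover $T^\ell=y$, we identify $\mu_\ell$ with $\Lambda$, and $[y]=0$ when $y$ is an $\ell$-th power.

**Lemma 7.** $V^{P_w}=0$.

**Step 1: reduce to an Euler characteristic.** As $P_w$ is pro-$p$ and $\ell\neq p$, the Hochschild–Serre spectral sequence gives $H^i(\bar C,\Lambda)^{P_w}=H^i(S_{\eta_t},\Lambda)$. Since $\bar C$ is an irreducible complete curve, $H^0(\bar C)=\Lambda$ and $H^2(\bar C)=\Lambda(-1)$, both fixed by $P_w$. With (5.1),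
$$\chi(S_{\eta_t},\Lambda)=2-\dim V^{P_w}.\tag{7.1}$$
So we must show $\chi(S_{\eta_t},\Lambda)=2$.

**Step 2: move to the special fibre.** Let $\tilde S$ be as in Lemma 6 ($\tilde S=S$ if $q=1$), base changed to $\mathcal O_0$. It has the same generic fibre as $S$. Let $j_t:S_{\eta_t}\to\tilde S$, $i:\tilde S_0\to\tilde S$ and $\Psi_t=i^*Rj_{t*}\Lambda$ (*tame nearby cycles*). By proper base change, $R\Gamma(S_{\eta_t},\Lambda)=R\Gamma(\tilde S_0,\Psi_t)$. The stalk at a closed point $x$, with $X_x$ the strict localization of $\tilde S$ at $x$, is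
$$(\Psi_t^i)_x=\varinjlim_{p\nmid m}H^i\bigl(X_x[1/\lambda][\lambda^{1/m}],\Lambda\bigr),\tag{7.2}$$
where $X_x[1/\lambda][\lambda^{1/m}]$ means $X_x\otimes_{\mathcal O_0}\kappa(\lambda^{1/m})$.

What should one expect? Where $\lambda=y^2$ and $p\ne2$, adjoining $\lambda^{1/2}=\pm y$ gives two sheets. Where $\lambda=y^p$, the roots $\lambda^{1/m}$ with $p\nmid m$ only produce roots of $y$, and there is one sheet, as for multiplicity one. So on a component of multiplicity $M$ we expect $M'$ sheets.

**Step 3: the open strata.** Let $C$ be a component of $\tilde S_0$ of multiplicity $M=p^\nu M'$, and $C^\circ$ its part not on other components. We show $\chi_c(C^\circ,\Psi_t)=M'\chi(C^\circ)$.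

Over a neighbourhood of $C^\circ$ not meeting the other components let $Z$ be the normalization of $\tilde S[T]/(T^{M'}-\lambda)$. Locally $\lambda=\epsilon y^M$, with $y$ a local equation of $C$ and $\epsilon$ a unit. The element $\epsilon_1=T/y^{p^\nu}$ satisfies $\epsilon_1^{M'}=\epsilon$, and $\mathcal O[\epsilon_1]/(\epsilon_1^{M'}-\epsilon)$ is étale over the local ring $\mathcal O$, hence is the normalization. So $Z\to\tilde S$ is a $\mu_{M'}$-torsor near $C^\circ$; let $\pi:C'\to C^\circ$ be its restriction. Since $\kappa(T)\subset\kappa_t$, over the neighbourhood $Z\otimes_{\kappa(T)}\kappa_t=\tilde S\otimes_\kappa\kappa_t$, so $j_t$ factors through the finite map $Z\to\tilde S$. Hence $\Psi_t|_{C^\circ}=\pi_*\Psi_t^Z$, where $\Psi_t^Z$ is formed for $Z$ and the parameter $T$. On $Z$, $T=\epsilon_1y^{p^\nu}$.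

We claim $\Psi_t^Z=\Lambda$. At a point of $C'$ with strict localization $X$, let $p\nmid m$ and consider the cover $X[1/y][U]/(U^m-\epsilon_1y^{p^\nu})$ of $X[1/y]$. Choose integers with $\rho p^\nu+\sigma m=1$, and a unit $\vartheta$ of $X$ with $\vartheta^m=\epsilon_1^{-\rho}$. Then $W=\vartheta U^\rho y^\sigma$ satisfies
$$W^m=\epsilon_1^{-\rho}\,\epsilon_1^{\rho}\,y^{\rho p^\nu}y^{\sigma m}=y .$$
So the cover maps to $X[1/y][W]/(W^m-y)$. Both covers are finite étale of degree $m$ over $X[1/y]$, and the second is connected, because $X[W]/(W^m-y)$ is a regular local ring. So the map is finite étale of degree one, an isomorphism. Now $X[W]/(W^m-y)$ is again a strict localization of a smooth surface, with $W$ a regular parameter. By purity, $H^0=\Lambda$, $H^1$ is spanned by $[W]$, and $H^{\ge2}=0$. Pass from $m$ to $m\ell$: there we have $W_1$ with $W_1^{m\ell}=y$, so $(W_1^\ell)^m=W^m$ and $W=\zeta W_1^\ell$ with a root of unity $\zeta\in k$. As $\zeta$ is an $\ell$-th power in $k$, $[W]$ becomes $0$. In the limit only $H^0=\Lambda$ survives, and $\Lambda\to\Psi_t^Z$ is an isomorphism.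

So $\Psi_t|_{C^\circ}=\pi_*\Lambda$, in degree $0$. Since $\pi$ is a torsor under a group of order $M'$ prime to $p$, it is tame at the missing points, and the Riemann–Hurwitz formula gives $\chi_c(C^\circ,\Psi_t)=\chi_c(C')=M'\chi(C^\circ)$.

**Step 4: the double points contribute nothing.** Let $x$ lie on two components, $\lambda=\epsilon y_1^{M_1}y_2^{M_2}$ in $X_x$ with $\epsilon$ a unit, and $U=X_x[1/\lambda]=X_x[1/(y_1y_2)]$. Let $\tilde U$ be the limit of the Kummer covers $U[y_1^{1/m},y_2^{1/m}]$, $p\nmid m$. Each of these is the complement of the crossing divisor in a strict localization of a smooth surface with parameters $y_1^{1/m},y_2^{1/m}$, so it is connected and its cohomology is the exterior algebra on $[y_1^{1/m}],[y_2^{1/m}]$. As in Step 3 these classes die on passing to $m\ell$. Hence $H^0(\tilde U)=\Lambda$ and $H^i(\tilde U)=0$ for $i>0$. The group of $\tilde U/U$ is $\hat{\mathbb Z}'(1)^2$. As $\epsilon$ has all $m$-th roots for $p\nmid m$, $\tilde U$ contains all $\lambda^{1/m}$ and dominates a component of $U\otimes_\kappa\kappa_t$. From $\lambda^{1/m}=\epsilon^{1/m}(y_1^{1/m})^{M_1}(y_2^{1/m})^{M_2}$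 we read off the induced map
$$(M_1,M_2):\hat{\mathbb Z}'(1)^2\longrightarrow\hat{\mathbb Z}'(1)=\operatorname{Gal}(\kappa_t/\kappa).$$
Its image has index $d=\gcd(M_1,M_2)'$, since $p$ is invertible in $\hat{\mathbb Z}'$. The image is free of rank one over $\hat{\mathbb Z}'$, so the kernel is $\cong\hat{\mathbb Z}'$. So $U\otimes_\kappa\kappa_t$ has $d$ components, each with cohomology $H^*(\hat{\mathbb Z}',\Lambda)$, of dimension $1,1,0,0,\dots$. Thus $\dim(\Psi_t^0)_x=\dim(\Psi_t^1)_x=d$ and the other stalks vanish; the Euler characteristic at $x$ is $0$.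

**Step 5: add up.** By Steps 3 and 4, $\Psi_t$ is constructible and bounded, so $\chi(S_{\eta_t},\Lambda)$ is the sum of the contributions of the strata. If $q>1$, the component $\tilde F_0$ has multiplicity one and open stratum $\mathbb A^1$, and Lemma 6 gives
$$\chi(S_{\eta_t},\Lambda)=\chi(\mathbb A^1)+\sum_CM(C)'\chi(C^\circ)=1+1=2 .$$
If $q=1$, then $\tilde S_0=\bar F_0\cong\mathbb P^1$ has multiplicity one, and Step 3 gives $\chi(\mathbb P^1)=2$. By (7.1), $V^{P_w}=0$. $\square$

## 8. $V=0$: irreducible fibres, and a generic fibre with normalization $\mathbb A^1$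

**Proposition 8.** $V=0$ and $\mathcal G=R^1f_!\Lambda=0$. Consequently:

* (i) $F-\lambda$ is irreducible in $A$ for all $\lambda\in k$;
* (ii) the normalization of $F_{\bar\eta}$ is $\mathbb A^1$.

**Step 1: let the two halves collide.** By Proposition 2(ii), $V=V^{P_w}$. By Lemma 7, $V^{P_w}=0$. So $V=0$, and by Proposition 2(i) all stalks of $\mathcal G$ vanish.

**Step 2: irreducibility of the fibres.** Now $H^2_c(\mathbb A^1,\mathcal G)=0$, so $H^0_c(\mathbb A^1,R^2f_!\Lambda)=0$ by Proposition 2(iii). As in Step 2 of Section 2, $H^2_c(F_\lambda,\Lambda)=(R^2f_!\Lambda)_\lambda$ injects into the generic stalk, which has dimension $1$ because $F_{\bar\eta}$ is irreducible. The dimension of $H^2_c(F_\lambda,\Lambda)$ is the number of irreducible components of $F_\lambda$. So $F_\lambda$ is irreducible as a set, and $F-\lambda=cW^m$ with $W$ irreducible and $c\in k^*$. If $m\ge2$, then $F=\lambda+cW^m=c\prod_{i=1}^m(W-\tau_i)$ with $\tau_i\in k$ is a product of $m$ nonunits, contradicting the irreducibility of $F$. So $m=1$.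

**Step 3: the generic fibre.** We have $\chi_c(F_{\bar\eta})=\dim H^2_c-\dim V=1$. Let $\mathfrak g$ be the genus of the smooth completion of the normalization, $\rho\ge1$ the number of places at infinity, and $b_x$ the number of branches of $F_{\bar\eta}$ at $x$. Then $1=2-2\mathfrak g-\rho-\sum_x(b_x-1)$, that is, $2\mathfrak g+(\rho-1)+\sum_x(b_x-1)=0$. So $\mathfrak g=0$ and $\rho=1$. $\square$

## 9. For large $n$ the normalization of $A[s_n]$ is a polynomial ring

From here on there is no more cohomology. Let $K_i=K(s_i)$, so $[K_i:K]=p^i$ by (1.4), and let $C_i$ be the integral closure of $A$ in $K_i$. Equivalently, $C_i$ is the normalization of $A[s_i]$, a finite module over it. We have $C_0=A$ and $C_i\cap K_{i-1}=C_{i-1}$.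

**Proposition 9.** For some $n$ there is $v\in C_n$ with $C_n=k[s_n,v]\cong k^{[2]}$.

**Step 1: descend Proposition 8(ii) to $k(s_n)$.** Let $\mathcal Q=\bigcup_nk(s_n)$, a perfect field. By (1.4), $A\otimes_{k[F]}k(s_n)$ is the localization of $A[s_n]$ at $k[s_n]\setminus0$, so $A_{\mathcal Q}=A\otimes_{k[F]}\mathcal Q=\bigcup_nA\otimes_{k[F]}k(s_n)$ is a domain, with fraction field $\bigcup_nK_n$. As $\mathcal Q$ is perfect, the normalization of $A_{\mathcal Q}$ is smooth over $\mathcal Q$ and commutes with base change to the algebraic closure. By Proposition 8(ii), it is a smooth projective curve of genus $0$ minus a closed set that is geometrically one point. The residue field of that point is purely inseparable over $\mathcal Q$, hence equal to $\mathcal Q$. A curve of genus $0$ with a rational point is $\mathbb P^1$, so the normalization is $\mathcal Q[v]$.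

For $n$ large, $v\in K_n$, $v$ is integral over $A\otimes_{k[F]}k(s_n)$, and $X,Y\in k(s_n)[v]$. Then $k(s_n)[v]$ is a normal ring containing $A\otimes_{k[F]}k(s_n)$, integral over it, with fraction field $K_n$; so it is its normalization. Fix such an $n$ and write $s=s_n$, $C=C_n$. Normalization commutes with localization, so $C\otimes_{k[s]}k(s)=k(s)[v]$. Multiplying $v$ by a nonzero element of $k[s]$, we may take $v\in C$.

**Step 2: $s-c$ is prime in $C$ for every $c\in k$.** This will let us cancel factors $s-c$. By Proposition 8(i), $A[s]/(s-c)=A/(F-c^{p^n})$ is a domain. So $(s-c)A[s]$ is a height one prime, and $A[s]_{(s-c)}$ is a DVR with uniformizer $s-c$. It is integrally closed, so there is exactly one prime $\mathfrak P$ of $C$ over $(s-c)A[s]$, and $C_{\mathfrak P}=A[s]_{(s-c)}$. As $C$ is normal, every associated prime $\mathfrak q$ of $(s-c)C$ has height one. Since $C/\mathfrak q$ is integral over $A[s]/(\mathfrak q\cap A[s])$, both have dimension $1$; so $\mathfrak q\cap A[s]$ is a height one prime containing $s-c$, i.e. equal to $(s-c)A[s]$. Hence $\mathfrak q=\mathfrak P$,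 the ideal $(s-c)C$ is $\mathfrak P$-primary, and $(s-c)C=(s-c)C_{\mathfrak P}\cap C=\mathfrak P$.

**Step 3: improve $v$ at the bad values of $s$.** As $C$ is finitely generated, $C[1/d]=k[s,1/d][v]$ for some $0\ne d\in k[s]$. Let $c$ be a root of $d$. The ring $C/(s-c)$ is a domain of dimension $1$ over the algebraically closed field $k$, so the image $\bar v$ of $v$ is either transcendental over $k$ or lies in $k$. If $\bar v=c_0\in k$, replace $v$ by $(v-c_0)/(s-c)\in C$. This does not change $k[s,1/d][v]$.

We show that at each root this stops. Otherwise for all $i$ we can write $v=p_i(s)+(s-c)^iv_i$ with $p_i\in k[s]$, $v_i\in C$. Choose $W\in C$ with image in $C/(s-c)$ not in $k$. Let $C_c$ be the localization of $C$ at $k[s]\setminus(s-c)$; the elements inverted become nonzero constants modulo $s-c$, so $C_c/(s-c)=C/(s-c)$. Since $W\in k(s)[v]$, there are $N$ and a polynomial $Q$ over $k[s]_{(s-c)}$ with $(s-c)^NW=Q(v)$. Take $i>N$ and $g=Q(p_i(s))\in k[s]_{(s-c)}$. Then $(s-c)^NW\in g+(s-c)^{N+1}C_c$, so $(s-c)^N\mid g$ in $C_c$. As $s-c$ is not a unit in $C_c$, also $(s-c)^N\mid g$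 in the DVR $k[s]_{(s-c)}$. Dividing, $W\equiv g/(s-c)^N$ modulo $s-c$, and the right side has its residue in $k$, a contradiction.

A step at $c$ replaces the residue $\bar v$ at another root $c'$ by $(\bar v-c_0)/(c'-c)$, so it does not affect transcendence there. After finitely many steps, $\bar v$ is transcendental over $k$ modulo $s-c$ for each root $c$ of $d$.

**Step 4: conclude.** Let $c$ be a root of $d$, and let $H(s,v)\in k[s,v]\cap(s-c)C$. Then $H(c,\bar v)=0$ in $C/(s-c)$, so $H(c,T)=0$ as a polynomial; hence $k[s,v]\cap(s-c)C=(s-c)k[s,v]$. Given $W\in C$, some $d^NW$ lies in $k[s,v]$. Cancelling the linear factors of $d^N$ one at a time we get $W\in k[s,v]$. So $C=k[s,v]$. $\square$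

## 10. A degree-lowering derivation: $A[s_n]$ is already normal

It remains to show that $C_n=A[s_n]$, and we go down one $p$-th root at a time. The tool is the derivation of $K_i$ over $K_{i-1}$. In the example (1.3), the derivation $d_1$ that kills $A$ and has $d_1(s)=1$ satisfies $d_1(v)=Y=s^p-v^{p^2}$, so it preserves $k[s,v]$. Give $X,Y$ degree $1$. Then $\deg s=p+1$, and $\deg v=(p+1)/p$ since $v^p=Z$; and $d_1$ lowers degrees: $\deg d_1(s)=0$, $\deg d_1(v)=1$. Both features hold in general.

**Proposition 10.** Let $i\ge1$. If $C_i$ is a unique factorization domain (UFD), then $C_i=C_{i-1}[s_i]$ and $C_{i-1}$ is a UFD.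

*Proposition 10 implies Theorem 1.* Take $n$ and $v$ from Proposition 9. As $C_n=k[s_n,v]$ is a UFD, descending induction on $i=n,n-1,\dots,1$ together with $s_{i-1}=s_i^p$ gives $C_n=C_0[s_n]=A[s_n]$. (For $n=0$ nothing is needed.) So $A[s_n]=k[s_n,v]\cong k^{[2]}$. $\square$

*Proof of Proposition 10.* **Step 1: set up a primitive derivation.** Put $X_i=X^{1/p^i}$, $Y_i=Y^{1/p^i}$, $\tilde A_i=k[X_i,Y_i]=A^{1/p^i}$, $\tilde K_i=k(X_i,Y_i)$. Then $s_i\in\tilde A_i$, so $K_i\subset\tilde K_i$, and $C_i\subset\tilde A_i$ because $\tilde A_i$ is normal. Let $\deg$ be the usual degree on $\tilde A_i$, normalized by $\deg X_i=\deg Y_i=p^{-i}$. It is additive on products, $\ge0$ on nonzero elements, and $\deg s_i=p^{-i}\deg F>0$. As $[K_i:K_{i-1}]=p$ and $s_i^p\in K_{i-1}$, there is a $K_{i-1}$-derivation $d_i$ of $K_i=K_{i-1}(s_i)$ with $d_i(s_i)=1$; on $\sum_{j<p}c_js_i^j$ it is formal differentiation, so $\ker d_i=K_{i-1}$.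

Assume that $C_i$ is a UFD. It is a finitely generated algebra, so a multiple $g_0d_i$ with $0\ne g_0\in C_i$ maps $C_i$ into $C_i$. Dividing by the gcd of its values on generators we get $\delta=\alpha d_i$ with $\delta(C_i)\subset C_i$ that is *primitive*: there is no prime $\pi$ of $C_i$ with $\delta(C_i)\subset\pi C_i$. Here $\alpha=\delta(s_i)\in C_i\setminus0$.

**Step 2: $\delta$ lowers degrees.** We claim:
$$\text{if }W\in C_i\text{ and }\delta W\ne0,\text{ then }\deg\delta W<\deg W.\tag{10.1}$$
First, $X$ and $Y$ are not both in $K_i^p$. Otherwise $K\subset K_i^p$, and $K_i=K_i^p(s_i)$ would have degree $\le p$ over $K_i^p$; but $[K_i:K_i^p]=p^2$, because $K_i$ is finitely generated of transcendence degree $2$ over the perfect field $k$. By symmetry let $X\notin K_i^p$. Then $T^{p^i}-X$ is irreducible over $K_i$. Since $[\tilde K_i:K_i]=p^{2i}/p^i=p^i$, we get $\tilde K_i=K_i(X_i)=K_i[T]/(T^{p^i}-X)$. As $\delta(X)=0$, $\delta$ extends to a derivation of $\tilde K_i$ with $\delta(X_i)=0$. Derivations vanish on $k=k^p$, so $\delta=\theta\,\partial/\partial Y_i$ with $0\ne\theta\in\tilde K_i$.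

Write $\theta=\mu/\nu$ in lowest terms in $\tilde A_i$, and let $W_{Y_i}=\partial W/\partial Y_i$. For $W\in C_i$ we have $\delta W=\mu W_{Y_i}/\nu\in\tilde A_i$, so $\nu\mid W_{Y_i}$ and $\mu\mid\delta W$ in $\tilde A_i$. Suppose a prime $\tilde\pi$ of $\tilde A_i$ divides $\mu$. Then $\delta(C_i)\subset\tilde\pi\tilde A_i\cap C_i$. As $\tilde A_i^{p^i}=A\subset C_i$, the ring $\tilde A_i$ is integral over $C_i$, so $C_i/(\tilde\pi\tilde A_i\cap C_i)$ has dimension $1$ and $\tilde\pi\tilde A_i\cap C_i$ is a height one prime of the UFD $C_i$. It equals $\pi C_i$ for a prime $\pi$, contradicting primitivity. So $\mu\in k^*$, and $\deg\delta W=\deg W_{Y_i}-\deg\nu\le\deg W-p^{-i}$.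

**Step 3: $\alpha$ is a nonzero constant modulo $s_i$.** This is where we use once more that $F$ is a line. The ring $A[s_i]/(s_i)=A/FA\cong k[t]$ is regular, and $s_i$ is a nonzerodivisor, so $A[s_i]$ is regular, hence normal, at all maximal ideals containing $s_i$. So the finite module $C_i/A[s_i]$ vanishes at these maximal ideals, and $s_i$ acts bijectively on it. By the snake lemma for multiplication by $s_i$ on $0\to A[s_i]\to C_i\to C_i/A[s_i]\to0$,
$$C_i/s_iC_i=A[s_i]/(s_i)\cong k[t],$$
and $(C_i)_{\mathfrak n}=A[s_i]_{\mathfrak n\cap A[s_i]}$ for each maximal ideal $\mathfrak n\ni s_i$ of $C_i$. Now $d_i$ kills $A$ and $d_i(s_i)=1$, so $d_i$ preserves $A[s_i]$ and these local rings. Suppose $\alpha\in\mathfrak n$ for some maximal $\mathfrak n\ni s_i$, and take a prime factor $\pi\in\mathfrak n$ of $\alpha$. Then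
$$\delta(C_i)\subset\alpha(C_i)_{\mathfrak n}\cap C_i\subset\pi(C_i)_{\mathfrak n}\cap C_i=\pi C_i ,$$
contradicting primitivity. So the image of $\alpha$ in $C_i/s_iC_i\cong k[t]$ lies in no maximal ideal. It is a unit, i.e. it lies in $k^*$.

**Step 4: $\alpha$ is constant.** Rescale $\delta$ by an element of $k^*$ so that $\alpha=1+s_i\alpha'$ with $\alpha'\in C_i$. By (10.1) with $W=s_i$, $\deg\alpha<\deg s_i$. If $\alpha'\ne0$, then
$$\deg(\alpha-1)=\deg s_i+\deg\alpha'\ge\deg s_i>\max(\deg\alpha,0)\ge\deg(\alpha-1),$$
a contradiction. So $\alpha=1$, $\delta=d_i$, and $d_i(C_i)\subset C_i$.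

**Step 5: $C_i=C_{i-1}[s_i]$.** Let $0\ne W=\sum_{j<p}c_js_i^j\in C_i$ with $c_j\in K_{i-1}$, and let $j$ be the largest index with $c_j\ne0$. Then $j!\,c_j=d_i^{\,j}W\in C_i\cap K_{i-1}=C_{i-1}$, and $j!\neq0$ in $k$ since $j<p$. So $c_j\in C_{i-1}$. Subtract $c_js_i^j$ and repeat.

**Step 6: $C_{i-1}$ is a UFD.** We show that every height one prime $\mathfrak p$ of $C_{i-1}$ is principal. Since $C_i^p\subset C_{i-1}$, there is a unique prime of $C_i$ over $\mathfrak p$. It has height one, so it is $\mathfrak P=\pi C_i$. Let $c$ be a uniformizer of $(C_{i-1})_{\mathfrak p}$, let $e=v_{\mathfrak P}(c)$ and $\theta=\pi^e$. In $(C_i)_{\mathfrak P}$ we have $\theta=c\epsilon$ with $\epsilon$ a unit. As $\delta=d_i$ kills $c\in K_{i-1}$ and preserves $(C_i)_{\mathfrak P}$, $\delta\theta=c\,\delta\epsilon\in\theta(C_i)_{\mathfrak P}$. At the other height one primes of $C_i$, $\theta$ is a unit. So $\delta\theta/\theta$ lies in the localizations of the normal ring $C_i$ at all height one primes, and $\delta\theta=\theta\tau$ with $\tau\in C_i$. If $\tau\ne0$, then $\deg\delta\theta\ge\deg\theta$,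 contradicting (10.1). So $\delta\theta=0$, and $\theta\in C_i\cap K_{i-1}=C_{i-1}$.

The DVR $(C_i)_{\mathfrak P}\cap K_{i-1}$ dominates the DVR $(C_{i-1})_{\mathfrak p}$, so they are equal, and $\theta/c$ is a unit in it. At every other height one prime of $C_{i-1}$, $\theta$ is a unit, since the prime of $C_i$ over it is not $\mathfrak P$. So the divisor of $\theta$ in the normal ring $C_{i-1}$ is $\mathfrak p$, i.e. $\mathfrak p=\theta C_{i-1}$. A noetherian domain in which every height one prime is principal is a UFD. $\square$

This completes the proof of Theorem 1: every line $F$ in $A$ satisfies (1)–(3) of Section 1, and $F-\lambda$ is a line for every $\lambda\in k$.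

## 11. Perfect ground fields

The following complement is not needed for the question. In this section only, $k$ need not be algebraically closed, and $F$ is any element of $A$ until we say otherwise.

**Corollary 11.** Let $k$ be a perfect field of characteristic $p>0$, $A=k[X,Y]$, $F\in A$. The following are equivalent:

1. $A/(F-\lambda_0)\cong k^{[1]}$ for some $\lambda_0\in k$;
2. $A/(F-\lambda)\cong k^{[1]}$ for all $\lambda\in k$;
3. for some $n$, $A[T]/(T^{p^n}-F)$ is a polynomial ring $k[s,v]$ with $s$ the class of $T$;
4. $F\notin A^p$ and $A^{p^n}[F]=k[F,G]$ for some $n\ge0$, $G\in A$.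

If they hold, then $(F_X,F_Y)=A$. If moreover $k=\bar k$, then $A[F^{1/p^i}]$ is a regular UFD for every $i\ge0$.

**Step 1: (1)⇒(3), by descent from $\bar k$.** Replacing $F$ by $F-\lambda_0$ only changes $s$ to $s-\lambda_0^{1/p^n}$, so let $\lambda_0=0$, and write $A[s]=A[T]/(T^{p^n}-F)$. Over $\bar k$ the polynomial $F$ is a line, and Theorem 1 gives $A[s]\otimes_k\bar k=\bar k[s,v]$ for some $n$. Only finitely many coefficients are involved and $k$ is perfect, so $A[s]\otimes_kk_1=k_1[s,v]$ for a finite Galois extension $k_1/k$. For $\sigma\in\operatorname{Gal}(k_1/k)$ we have $\sigma(s)=s$ and $k_1[s,\sigma(v)]=k_1[s,v]$, so $\sigma(v)=a_\sigma v+b_\sigma$ with $a_\sigma\in k_1^*$, $b_\sigma\in k_1[s]$. The $a_\sigma$ form a cocycle; by Hilbert 90 there is $c\in k_1^*$ with $a_\sigma=c/\sigma(c)$, and replacing $v$ by $cv$ we may take all $a_\sigma=1$. Then the $b_\sigma$ form a cocycle in $k_1[s]$; since $H^1(\operatorname{Gal}(k_1/k),k_1[s])=0$, there is $e\in k_1[s]$ with $b_\sigma=e-\sigma(e)$, and $v+e$ is invariant. So we may take $v\in A[s]$, and taking invariants gives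 $A[s]=k[s,v]$.

**Step 2: (3)⇒(2)⇒(1).** For $c\in k$, $A/(F-c^{p^n})=A[s]/(s-c)\cong k^{[1]}$, and every $\lambda\in k$ is some $c^{p^n}$ as $k$ is perfect. The second implication is trivial.

**Step 3: (3)⇔(4).** Assume (3). By (2), $F$ is irreducible, so $F\notin A^p$, hence $F\notin K^p$ and $A[T]/(T^{p^n}-F)\cong A[F^{1/p^n}]$. Raising $A[s]=k[s,v]$ to the $p^n$-th power gives (4) with $G=v^{p^n}$. Conversely, assume (4). Again $F\notin K^p$ and $A[T]/(T^{p^n}-F)\cong A[F^{1/p^n}]$. Taking $p^n$-th roots, $A[F^{1/p^n}]=k[F^{1/p^n},G^{1/p^n}]$. This is a domain of dimension $2$ with two generators, so it is a polynomial ring.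

**Step 4: the last assertions.** Condition (3) passes to $\bar k$, so all $F-\lambda$, $\lambda\in\bar k$, define smooth reduced curves. Hence $F_X,F_Y$ have no common zero over $\bar k$, and $(F_X,F_Y)=A$. Let $k=\bar k$. By (2), $F$ is a line, and Sections 9 and 10 apply; let $n$ be as there. For $i\le n$, Proposition 10 gives that $A[s_i]=C_i$ is a UFD. For $i\ge n$, $A[s_i]=A[s_n]\otimes_{k[s_n]}k[s_i]=k[s_i,v]$, also a UFD. Finally, $A[s_i]=A[T]/(T^{p^i}-F)$ is regular by the Jacobian criterion, because $(F_X,F_Y)=A$. $\square$
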